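# Properly colored trees in edge-colored complete graphs

## The coefficient $(k-2)/2$ tested on $K_{1,k}$, $P_4$ and $P_6$

Color the edges of $K_n$ in any way at all; adjacent edges may share a color. Call a subgraph **properly colored** (PC) if any two of its adjacent edges have different colors, and **rainbow** if all its edges have different colors. If we use many colors, some PC subgraphs are forced. How many colors can we use before a given tree $T$ with $k$ edges must appear as a PC subgraph? Write $pr(K_n,G)$ for the maximum number of colors in an edge-coloring of $K_n$ with no PC copy of $G$. The question is whether, for every fixed $k\ge 2$ and every tree $T_k$ with $k$ edges,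
$$pr(K_n,T_k)\le \frac{(k-2)n}{2}+O(1),$$
where the $O(1)$ may depend on $T_k$ but not on $n$. It comes from Chunqiu Fang, Ervin Győri, Jimeng Xiao, "Minimal colorings for properly colored subgraphs in complete graphs", arXiv:1911.04358 (2019).

Two conjectures form the background. Let $ex(n,F)$ be the maximum number of edges of an $n$-vertex graph with no copy of $F$, and let $ar(K_n,G)$ be the maximum number of colors in an edge-coloring of $K_n$ with no rainbow copy of $G$. Erdős and Sós conjectured $ex(n,T_k)\le\frac{(k-1)n}{2}$, and Jiang and West conjectured $ar(K_n,T_k)\le\frac{(k-2)n}2+O(1)$. A rainbow copy is PC, so a coloring without PC copies has no rainbow copies, and $pr(K_n,T_k)\le ar(K_n,T_k)$. The question therefore asks for less than the second conjecture does.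

The first guess is "yes, with the star as the worst tree". The guess rests on a construction. Suppose $T$ has maximum degree $\Delta\ge2$. Color a graph with all degrees at most $\Delta-2$ rainbow, and give every other edge of $K_n$ one further color. A vertex sees at most $\Delta-1$ colors, so there is no PC $K_{1,\Delta}$, and hence no PC $T$. This uses about $(\Delta-2)n/2$ colors, and $\Delta$ is largest, namely $k$, for the star. Let us test the guess. Write $P_r$ for the path on $r$ vertices.

*The star $K_{1,2}$ ($k=2$).* If there is no PC $K_{1,2}$, adjacent edges have equal colors. Two disjoint edges are both adjacent to a third edge, so all edges have one color. Thus $pr(K_n,K_{1,2})=1$ for $n\ge2$, and the coefficient is $0=\frac{k-2}2$.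

*The star $K_{1,3}$ ($k=3$).* A rainbow matching of $\lfloor n/2\rfloor$ edges, with one more color on all other edges ($n\ge3$), has no PC $K_{1,3}$, because each vertex sees at most two colors. The coefficient $\frac12=\frac{k-2}2$ is reached. Lemma 1 below gives the matching upper bound.

*The path $P_4$ ($k=3$).* Let $n\ge4$ and suppose a coloring $c$ has no PC $P_4$ and at least two colors. Some vertex $v$ sees two colors, say $c(vu_1)=1$ and $c(vu_2)=2$. Let $w$ be any other vertex. The path $w\,u_1\,v\,u_2$ is not PC, so $c(wu_1)=1$; likewise $c(wu_2)=2$. If $c(vw)\notin\{1,2\}$, the path $u_2\,v\,w\,u_1$ is PC, a contradiction. If $c(vw)=1$ and $c(vw')=2$ for two such vertices, the path $w'\,v\,w\,u_2$ has colors $2,1,2$, a contradiction. So all the $c(vw)$ are equal, and by symmetry we may assume they are all $1$. Now the pair $(w,u_2)$ can play the role of $(u_1,u_2)$, and we get $c(ww')=1$ and $c(u_1u_2)=2$. Every edge has color $1$ or $2$, so $pr(K_n,P_4)\le 2$. Conversely, give all edges at one vertex $u$ color $2$ and all other edges color $1$. In a PC $P_4$ the colors would alternate. Colors $2,1,2$ would need two disjoint edges at $u$. Colors $1,2,1$ would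 put $u$ on the middle edge and therefore also on an end edge, which would then have color $2$. So $pr(K_n,P_4)=2$. The guess holds, but it is too generous: for the only non-star with three edges the linear term disappears.

*The path $P_6$ ($k=5$).* Perhaps $(\Delta-2)/2$ is the right coefficient? No. Pick a vertex $v$ (a "hub"), color the $n-1$ edges at $v$ with distinct colors, and give every other edge a further color $0$. This uses $n$ colors for $n\ge3$. A PC $P_6$ has five consecutive edges $e_1,\dots,e_5$, of which at most two are at $v$. So at least three have color $0$. As these are pairwise non-adjacent, they are $e_1,e_3,e_5$. Then $e_2$ and $e_4$ are both at $v$, although they are disjoint, a contradiction. So $pr(K_n,P_6)\ge n$, whereas $\Delta=2$ would suggest coefficient $0$. Note $1=\frac{k-3}{2}$ for $k=5$.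

The tests suggest a sharper guess: stars reach $\frac{k-2}{2}$, and every other tree stays at or below $\frac{k-3}{2}$. That is the theorem.

## Two coefficients, one for stars and one for all other trees

For $k\ge3$ let $B_k$ be the tree with $k$ edges obtained from $K_{1,k-1}$ by attaching one new leaf to one of its leaves. For example, $B_3=P_4$. It is the unique $k$-edge tree of maximum degree $k-1$.

**Theorem.** Let $k\ge2$ and let $T$ be a tree with $k$ edges.

* (a) If $T=K_{1,k}$, then $pr(K_n,T)\le\frac{(k-2)n}{2}+k-1$.
* (b) If $T\ne K_{1,k}$, then $pr(K_n,T)\le\frac{(k-3)n}{2}+C_T$, where $C_T$ depends only on $T$.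

In particular $pr(K_n,T_k)\le\frac{(k-2)n}2+O(1)$ for every tree $T_k$ with $k$ edges, so the statement in question is true. The proof is unconditional and does not use the Erdős–Sós conjecture.

**Sharpness.** If $T$ has maximum degree $\Delta\ge2$ and $n\ge\Delta$, then $pr(K_n,T)\ge\lfloor\frac{(\Delta-2)n}{2}\rfloor+1$.

*Proof.* Put $d=\Delta-2\le n-2$. We need a graph on $\mathbb Z_n$ with all degrees at most $d$ and $\lfloor dn/2\rfloor$ edges. If $d$ is even, join points at cyclic distance at most $d/2$. If $d$ is odd, join points at distance at most $(d-1)/2$ and add a matching. For $n$ even, the matching consists of all pairs at distance $n/2$. For $n$ odd, the pairs at distance $(n-1)/2$ form a cycle through all $n$ points, since $\gcd(\frac{n-1}2,n)=1$, and we take $(n-1)/2$ disjoint edges of it. These edges are new because $(d-1)/2<(n-1)/2$. Color this graph rainbow and all other edges with one new color. Other edges exist, because every degree is at most $n-2$. Each vertex sees at most $\Delta-1$ colors, so there is no PC $K_{1,\Delta}$ and no PC $T$. $\square$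

So (a) is sharp up to $O(1)$, and (b) is sharp up to $O(1)$ for $B_k$, where $\Delta=k-1$. By (b), stars are exactly the trees for which the coefficient $\frac{k-2}2$ is attained, and $\frac{k-3}2$ is best possible for the class of non-star trees.

## Counting colors at a vertex: $K_{1,k}$ and $B_k$

The purpose of the next lemma is to convert "few colors at each vertex" into "few colors in total", with the correct coefficient. Counting naively, with $s-1$ colors at each vertex and each color seen at least twice, gives only $(s-1)n/2$. The improvement comes from setting aside the colors at one vertex.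

**Lemma 1.** Let $s\ge2$. If every vertex of an edge-colored $K_n$ sees at most $s-1$ colors, there are at most $\frac{(s-2)n}{2}+s-1$ colors.

*Proof.* Let $C(v)$ be the set of colors seen by $v$. Fix $v_0$ and put $K=C(v_0)$, so $|K|\le s-1$. For $v\ne v_0$, the set $C(v)$ contains the color of $vv_0$, which is in $K$. So every vertex sees at most $s-2$ colors outside $K$. Each color outside $K$ is seen by at least two vertices, so there are at most $(s-2)n/2$ of them. $\square$

A coloring with no PC $K_{1,k}$ has at most $k-1$ colors at each vertex. Lemma 1 with $s=k$ proves part (a).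

**Lemma 2.** Part (b) holds for $T=B_k$, $k\ge3$.

*Proof.* Values $n<k+2$ contribute $O(1)$, so let $n\ge k+2$. Let $c$ be a coloring with no PC $B_k$ and more than $\frac{(k-3)n}2+k-2$ colors. We show that it has only boundedly many colors. By Lemma 1 with $s=k-1$, some vertex $v$ sees at least $k-1$ colors. Choose $u_1,\dots,u_{k-1}$ such that the colors $c_i=c(vu_i)$ are distinct, and let $Z$ be the set of the other $n-k\ge2$ vertices. We argue as for $P_4$.

1. For $w\in Z$ we have $c(u_iw)=c_i$. Otherwise the star at $v$ plus $u_iw$ is a PC $B_k$, since in it $u_iw$ is adjacent only to $vu_i$.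
2. For $w\in Z$ we have $c(vw)\in\{c_1,\dots,c_{k-1}\}$. Otherwise the star from $v$ to $w,u_2,\dots,u_{k-1}$ plus the edge $wu_1$, whose color is $c_1\ne c(vw)$, is a PC $B_k$.
3. All $c(vw)$ with $w\in Z$ are equal. Suppose $c(vw)=c_j\ne c(vw')$. The star from $w$ to $v$ (color $c_j$) and to all $u_i$ with $i\ne j$ (colors $c_i$, by 1) has $k-1$ edges of distinct colors. Adding $vw'$ at its leaf $v$ gives a PC $B_k$. After relabeling, all these colors are $c_1$.
4. Let $w\in Z$. The star from $v$ to $w,u_2,\dots,u_{k-1}$ again has the colors $c_1,\dots,c_{k-1}$, and the vertices outside it are $(Z\setminus\{w\})\cup\{u_1\}$. By 1 applied to this star, all edges from $w$ to $(Z\setminus\{w\})\cup\{u_1\}$ have color $c_1$, and $c(u_iu_1)=c_i$ for $i\ge2$.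

So every edge not inside $\{u_2,\dots,u_{k-1}\}$ has a color among $c_1,\dots,c_{k-1}$, and there are at most $k-1+\binom{k-2}2$ colors. $\square$

**From now on $T$ is neither a star nor $B_k$.** Hence $k\ge4$ and all degrees in $T$ are at most $k-2$. Put
$$h=\Bigl\lfloor\frac{k-1}2\Bigr\rfloor\ge1,\qquad\text{so that}\qquad k-2\le2h\le k-1.\tag{1}$$

## One edge per color, and disjoint copies of $K_k$

A sensible first approach is to pick one edge of each color. The resulting graph $G$ is rainbow, so any copy of $T$ in $G$ is PC. If there are many colors, $G$ has many edges, and we look for $T$ in $G$.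

This stops at a definite point. A disjoint union of copies of $K_k$ has $\frac{(k-1)n}{2}$ edges when $k\mid n$, far more than $\frac{(k-3)n}2+C$. It contains no $T$, because $T$ has $k+1$ vertices. So no argument that uses only the number of edges of $G$ can succeed. What can be had cheaply is a minimum degree of about half the average degree. This will give minimum degree at least $h$, and a graph of minimum degree at least $h$ contains every tree with $h$ edges, by adding one vertex at a time. That is about half of $T$.

The same example shows what to do. Color the copies of $K_k$ rainbow with all colors distinct, and give all remaining edges color $0$ (let there be at least two copies). Remove a leaf $\ell$ from $T$ and embed $T-\ell$, which has $k$ vertices, in one copy of $K_k$. Then attach $\ell$ by an edge of color $0$. The copy of $T$ is PC, and it uses a color that also lies on many other edges. More generally, a PC copy may use repeated colors as often as we like, provided that the edges using them form a matching in $T$ and their colors do not occur on its other edges. So we shall cut $T$ along a matching, embed the pieces in a rainbow graph $G$, and realize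 the matching edges by "jumps" in colors that $G$ does not use.

For a jump to be available at a vertex $u$, it suffices that $u$ lies in a large monochromatic clique. The tool for this is canonical Ramsey theory.

**Definition.** A coloring of a complete graph on ordered vertices $v_1<\dots<v_p$ is **lexical** if there is an injective $f$ such that either $v_iv_j$ has color $f(i)$ for all $i<j$, or $v_iv_j$ has color $f(j)$ for all $i<j$.

For example, the triangle with $v_1v_2,v_1v_3$ red and $v_2v_3$ blue is lexical of the first kind.

**Erdős–Rado canonical Ramsey theorem.** For every $p$ there is $g(p)$ such that every edge-coloring of a complete graph on at least $g(p)$ ordered vertices contains a $K_p$ that is monochromatic, rainbow or lexical.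

## Saturated colors and monochromatic cliques in a minimal counterexample

We shall prove $pr(K_n,T)\le\frac{(k-3)n}2+C$ with $C=\binom{n_0}2$. Here $n_0$ is a positive integer depending only on $T$; it is fixed in (6) below, after the other constants. Suppose the inequality fails, and let $n$ be minimal such that some coloring $c$ of $K_n$ has no PC $T$ and more than $\frac{(k-3)n}2+C$ colors. As $K_n$ has $\binom n2$ edges, $n>n_0$. The coloring $c$ is fixed from here on.

**Saturated colors.** The purpose is to extract a minimum degree from minimality. Call a color *saturated at $v$* if all its edges are incident to $v$. The coloring of $K_n-v$ has no PC $T$, so by minimality it has at most $\frac{(k-3)(n-1)}2+C$ colors. Hence more than $\frac{k-3}2$ colors disappear with $v$. If $k=2h+1$, then $\frac{k-3}2=h-1$; if $k=2h+2$, then $\frac{k-3}2=h-\frac12$. In both cases,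
$$\text{at every vertex at least } h \text{ colors are saturated.}\tag{2}$$

**Monochromatic cliques.** The purpose is to provide the jumps. Let $p\ge k+1$. A rainbow $K_p$ contains a rainbow $T$. So does a lexical $K_p$. For the type with color $f(i)$, $i<j$, root $T$ anywhere and embed it so that every child has a smaller index than its parent. The edge from a child to its parent has color $f(\text{child})$, and these colors are distinct. For the other type, give children larger indices. As $c$ has no PC $T$, every set of $g(p)$ vertices contains a monochromatic $K_p$. Taking such cliques greedily with $p=k+2$ and writing $g_1=g(k+2)$, we obtain disjoint monochromatic $(k+2)$-cliques that cover all vertices except a set $E_1$ with $|E_1|<g_1$. Let $\mathcal Q_1$ be the set of their colors. In the same way, for any $M\ge k+2$ we get disjoint monochromatic $M$-cliques that cover all vertices except a set $E$ with $|E|<g(M)$. Let $\mathcal Q$ be the set of their colors, so $|\mathcal Q|\le n/M$. The number $M$ will depend only on $T$.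

**Minimum degree.** A color in $\mathcal Q_1\cup\mathcal Q$ contains two disjoint edges, so it is saturated at no vertex. Therefore (2) gives the following.
$$\begin{aligned}&\text{If } G \text{ consists of exactly one edge of each color not in } \mathcal Q_1 \text{ (or of each color not in } \mathcal Q),\\ &\text{then } G \text{ is rainbow and has minimum degree at least } h.\end{aligned}\tag{3}$$
Indeed, for each of the at least $h$ colors saturated at $v$, the chosen edge is incident to $v$.

The natural plan is now as follows. Place a piece of $T$ in $G$, jump inside a clique to a fresh vertex far away in $G$, and grow the next piece, of at most $h$ edges, greedily there. "Far away" makes sense if $G$ has bounded degree. It fails in a coloring like this one: distinguish two hubs $v,v'$, give all edges meeting $\{v,v'\}$ distinct colors, and give all other edges color $0$. The rainbow graph of the edges not colored $0$ has diameter at most $2$, and the only neighbors of an ordinary vertex are $v$ and $v'$. After one piece has used both hubs, no further piece can grow. So we separate two cases, and in the first we use the hubs on purpose.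

## Placing a small independent set of $T$ on hubs

Suppose $G$ has $\tau$ vertices with very many common neighbors, and $\tau\le h$ is as large as possible. Away from the hubs, an ordinary vertex can then be trusted to have only $h-\tau$ fresh neighbors. So we want to place at most $\tau$ vertices of the tree on hubs and have only pieces of at most $h-\tau+1$ vertices left. Each piece should be attached to the hubs by a single vertex, since only that vertex must be a common neighbor of the hubs. The next lemma provides this.

We use the centroid. A tree on $N\ge3$ vertices has a vertex $x$ such that all components of $T-x$ have at most $N/2$ vertices. To see this, take $x$ minimizing the largest component. If a component $D$ had more than $N/2$ vertices, move to the neighbor of $x$ in $D$: the component containing $x$ now has fewer than $N/2$ vertices, the others are smaller than $D$, and minimality is contradicted. A centroid is not a leaf, since $N-1>N/2$.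

**Lemma 3.** Let $T_0$ be a tree with $2h$ edges, $1\le\tau\le h$, $\beta=h-\tau$. There is a nonempty independent set $X\subset V(T_0)$ with $|X|\le\tau$ such that every component of $T_0-X$ has at most $\beta+1$ vertices and exactly one vertex having a neighbor in $X$.

For $T_0=P_5$ with vertices $1,\dots,5$ in order, $h=2$. For $\tau=2$ take $X=\{2,4\}$, with components $\{1\},\{3\},\{5\}$. For $\tau=1$ take $X=\{3\}$, with components $\{1,2\}$ and $\{4,5\}$.

*Proof.* We have $|V(T_0)|=2h+1$. Root $T_0$ at a centroid $r$, so the components of $T_0-r$ have at most $h$ vertices. Let $T_v$ be the subtree at $v$ and $s(v)=|T_v|$.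

**The large part of the tree.** Let $S=\{v:s(v)\ge\beta+2\}$. Then $r\in S$, since $2h+1\ge h+1\ge\beta+2$, and $S$ is closed under parents. For $v\in S$, the subtrees $T_c$ with $c\notin S$ a child of $v$ are called *hanging* at $v$. Each has at most $\beta+1$ vertices. Let $\eta_v$ be their total size. Then
$$|V(T_0)|=\sum_{v\in S}(1+\eta_v).$$
If $S=\{r\}$, take $X=\{r\}$: the components of $T_0-r$ are the hanging subtrees, and only their roots are adjacent to $r$. From now on $|S|\ge2$.

**A lower bound on the hanging mass.** We claim $\sum_{v\in S}\min(\eta_v,\beta)\ge2\beta$. A vertex $v\in S$ with no child in $S$ has $\eta_v=s(v)-1\ge\beta+1$. If there are two such vertices, we are done. Otherwise $S$ is a path starting at $r$, and its other end contributes $\beta$. Here $r$ has exactly one child in $S$, whose subtree has at most $h$ vertices, so $\eta_r\ge2h+1-1-h=h\ge\beta$, and $r$ also contributes $\beta$.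

**Two candidates for $X$.** Let $S_1,S_2$ be the bipartition classes of the tree $T_0[S]$; both are nonempty. For $a\in\{1,2\}$ put $b=3-a$. For each $y\in S_b$ let $R_y$ be a smallest set of roots of hanging subtrees at $y$ such that the remaining hanging subtrees at $y$ have total size at most $\beta$. Every discarded subtree has at least one vertex, so $|R_y|\le(\eta_y-\beta)^+$. Put $X_a=S_a\cup\bigcup_{y\in S_b}R_y$ and $N_a=|V(T_0)|-2|X_a|$. Then
$$N_a\ge\sum_{v\in S_a}(\eta_v-1)+\sum_{v\in S_b}\bigl(1+\eta_v-2(\eta_v-\beta)^+\bigr).$$
Each $v\in S$ occurs once in each role when we add the two bounds, so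
$$N_1+N_2\ge\sum_{v\in S}\bigl(2\eta_v-2(\eta_v-\beta)^+\bigr)=2\sum_{v\in S}\min(\eta_v,\beta)\ge4\beta.$$
So some $N_a\ge2\beta$. As $|V(T_0)|$ is odd, $N_a$ is odd, hence $N_a\ge2\beta+1$. That is, $2|X_a|\le2h+1-(2\beta+1)=2\tau$. Let $X=X_a$.

**Verification.** $X$ is nonempty because $S_a\neq\emptyset$. It is independent: $S_a$ is a bipartition class, and the neighbors of $d\in R_y$ are $y\in S_b$ and children of $d$, none of which is in $X$. The components of $T_0-X$ are of three kinds:

* hanging subtrees at vertices of $S_a$: at most $\beta+1$ vertices, and only the root is adjacent to $X$;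
* $y\in S_b$ together with its unselected hanging subtrees: at most $1+\beta$ vertices. All neighbors of $y$ in $S$ lie in $S_a\subset X$, and there is at least one because $T_0[S]$ is connected and $|S|\ge2$. Only $y$ is adjacent to $X$;
* subtrees at children of some $d\in R_y$: at most $\beta$ vertices, and only the root is adjacent to $X$. $\square$

**Constants for hubs.** Put $c_0=h+g_1+k+1$ and $N_h=c_0+1$. For $\tau=h-1,\dots,1$ in this order let
$$a_0=c_0,\qquad a_{j+1}=a_j+\binom{a_j}{\tau+1}N_{\tau+1},\qquad N_\tau=\max(N_{\tau+1},\,a_{h-\tau}+1).$$
(The numbers $a_j$ are computed anew for each $\tau$.)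

## Case A: some vertex sees at least $N_1$ colors outside $\mathcal Q_1$

**Step A1: a rainbow graph with hubs.** The purpose is to find as many hubs as possible. Pick one edge of each color outside $\mathcal Q_1$, choosing edges at the given vertex for $N_1$ of the colors it sees. The resulting graph $G$ is rainbow, has minimum degree at least $h$ by (3), and contains $K_{1,N_1}$. Let $\tau\in\{1,\dots,h\}$ be maximal such that $G$ contains a $K_{\tau,N_\tau}$, with sides $B$, $|B|=\tau$, and $V_B$, $|V_B|=N_\tau$. Put $\beta=h-\tau$. If $\tau<h$, then $G$ has no $K_{\tau+1,N_{\tau+1}}$.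

**Step A2: trimming $T$ to $2h$ edges.** The purpose is to match Lemma 3. If $k=2h+1$, let $T_0=T-\ell_1$ with $\ell_1$ a leaf. If $k=2h+2$, let $T_0=T-\ell_1-\ell_2$, where $\ell_1,\ell_2$ are leaves with different neighbors: the ends of a longest path will do, since $T$ is not a star. Let $y_j$ be the neighbor of $\ell_j$. It is not a leaf of $T$, so $y_j\in V(T_0)$. Take $X$ from Lemma 3 for $T_0$ and $\tau$, and map $X$ injectively into $B$.

**Step A3: embedding the components of $T_0-X$ in $G$.** We embed the components $K$ one after another. For each, let $U_0=B\cup E_1\cup\{\text{vertices used so far}\}$, so $|U_0|\le h+g_1+k+1=c_0$. Let $a\in K$ be the unique vertex of $K$ with neighbors in $X$. We place $a$ in $V_B$ and all of $K$ outside $U_0$.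

If $\beta=0$, then $K=\{a\}$ and $\tau=h$. Place $a$ at any vertex of $V_B\setminus U_0$, which is nonempty because $N_h=c_0+1$.

If $\beta\ge1$, then $\tau<h$. The danger is that a vertex has too many neighbors in $U_0$, or leads to such vertices later on. So we enlarge $U_0$ by all vertices that could trap us: for $i\ge0$ define
$$U_{i+1}=U_i\cup\{w\notin U_i:\ |N_G(w)\cap U_i|\ge\tau+1\}.$$
Since $G$ has no $K_{\tau+1,N_{\tau+1}}$, each $(\tau+1)$-subset of $U_i$ has fewer than $N_{\tau+1}$ common neighbors outside $U_i$. So $|U_{i+1}|\le|U_i|+\binom{|U_i|}{\tau+1}N_{\tau+1}$. Hence $|U_i|\le a_i$ for all $i\le\beta$, and $|U_\beta|\le a_\beta<N_\tau$. Place $a$ at a vertex of $V_B\setminus U_\beta$. Root $K$ at $a$; its depth is at most $|K|-1\le\beta$. Embed it from the top down so that vertices at depth $i$ lie outside $U_{\beta-i}$. This is possible. Suppose a vertex of depth $i<\beta$ is placed at $w\notin U_{\beta-i}$ and needs a child. By definition of $U_{\beta-i}$, the vertex $w$ has at most $\tau$ neighbors in $U_{\beta-i-1}$. As $\deg_G(w)\ge h$, it has at least $h-\tau=\beta$ neighbors outside $U_{\beta-i-1}$. At most $|K|-2\le\beta-1$ of these are already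 used by $K$, because $w$ and the vertex to be placed do not count. So a free one exists. It lies outside $U_{\beta-i-1}\supseteq U_0$, hence is not used by earlier components either.

The set $X$ is independent, and every edge of $T_0$ between $X$ and a component goes between $B$ and $V_B$, so it is in $G$. We have a copy of $T_0$ in $G$ in which all images of $V(T_0)\setminus X$ are outside $E_1$.

**Step A4: restoring the leaves.** For each removed leaf $\ell_j$: if $y_j\in X$, use an unused vertex of $V_B$. It exists since $N_\tau\ge N_h>k+1$, and the new edge is in $G$. Otherwise the image of $y_j$ is outside $E_1$, so it lies in one of the monochromatic $(k+2)$-cliques. Use an unused vertex of this clique. The new edge has a color in $\mathcal Q_1$, which is not a color of $G$. If two such edges occur, they are disjoint, because $y_1\ne y_2$ and the new end vertices are unused ones. Since $G$ is rainbow, the resulting copy of $T$ is PC. This contradiction finishes Case A.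

## A core of $T$ that is left by jumps

In the remaining case degrees are bounded and jumps to far-away vertices work. We now choose where $T$ jumps. Every subtree reached by a jump should have at most $h$ edges, since it will be grown greedily, and the jumps must form a matching. So each vertex may delegate one child; we let it delegate the child with the largest subtree.

**Construction of $T'$.** Root $T$ at a centroid $x$ and let $s(v)$ be the size of the subtree $T_v$ at $v$. For each non-leaf vertex $i$ of $T$ let $\kappa(i)$ be a child of $i$ with $s(\kappa(i))$ maximum. Let $T'$ be the smallest subtree that contains $x$ and, with each non-leaf vertex $i$ of $T$ lying in it, all children of $i$ except $\kappa(i)$. Then $V(T)$ is the disjoint union of $V(T')$ and the sets $V(T_{\kappa(i)})$, where $i$ runs over the non-leaf vertices of $T$ in $T'$. The set $F$ of the edges $i\kappa(i)$ for these $i$ is a matching, as $\kappa(i)\notin T'$ and $\kappa(i)$ has only one parent. Each $T_{\kappa(i)}$ lies in a component of $T-x$, so it has at most $\frac{k+1}2-1=\frac{k-1}2$ edges, hence at most $h$.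

Let $I$ be the set of vertices of $T'$ having a child in $T'$. Then $x\in I$, since $x$ has at least two children, and $I$ is closed under parents. Put $m=|I|$. For $i\in I$ let $w_i$ be the number of children of $i$ in $T'$ that are not in $I$, and $W=\sum_{i\in I}w_i$. A lowest vertex of $I$ has a child in $T'\setminus I$, so $W\ge1$. Each vertex of $T'$ outside $I$ is counted exactly once in $W$, so $|V(T')|=m+W$. Put $\sigma=\sum_{i\in I}(s(\kappa(i))-1)$. Counting $V(T')$ and the subtrees $T_{\kappa(i)}$ with $i\in I$ only,
$$k+1\ \ge\ m+W+\sum_{i\in I}s(\kappa(i))=2m+W+\sigma.\tag{4}$$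

*Examples.* For $P_6$ with vertices $1,\dots,6$ in order and $x=3$: $\kappa(3)=4$, $T'$ has vertices $3,2$, and $F=\{34,21\}$; $I=\{3\}$, $m=1$, $W=1$. For the binary tree with root $x$, children $a,b$, and two leaves below each of $a,b$ ($k=6$, $h=2$), let $\kappa(x)=a$. Then $T'$ consists of $x$, $b$ and one leaf of $b$; $I=\{x,b\}$, $m=2$, $W=1$, $\sigma=(3-1)+(1-1)=2$, with equality in (4).

**What has to be embedded in $G$.** The core $T'$ must be found inside $G$, where minimum degree $h$ need not suffice: the numbers $w_i$ can be large. Here the average degree, close to $k-3$, has to be used. If $m=1$, one vertex of degree at least $W$ is enough. If $m\ge2$, several vertices joined in a prescribed way must have enough room at the same time, and knowing that one vertex of large degree exists does not help. The remedy is a random embedding. Choose $u_x$ with probability $\pi(v)=\deg(v)/2e$, where $e=e(G)$. If $u$ has law $\pi$, then so does a uniformly random neighbor of $u$. Moreover the mean of $1/\deg$ under $\pi$ is $\sum_v\frac{\deg(v)}{2e}\cdot\frac1{\deg (v)}=\frac n{2e}$, about $\frac1{k-3}$. So if every $u_i$ had law $\pi$, the expectation of $\sum_iw_i/\deg(u_i)$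 would be about $W/(k-3)$. Injectivity spoils this slightly: the law becomes at most $\lambda\pi$ for a factor $\lambda\ge1$. The next lemma says that the loss is affordable.

**The loss factor.** Let $\mathrm{ht}(i)$ be the height of $i$ in $T'[I]$: it is $0$ if $i$ has no child in $I$, and otherwise $1$ plus the maximum height of its children in $I$. Put $g^*=\mathrm{ht}(x)$ and $\mu_\ell=|\{i\in I:\mathrm{ht}(i)>\ell\}|$. For $0\le\ell<g^*$ we have $\mu_\ell\ge1$. Put
$$Q=\sum_{\ell=0}^{g^*-1}(\mu_\ell-1)\ge0,\qquad\rho_\ell=\frac h{h-\mu_\ell+1},\qquad\lambda=\prod_{\ell=0}^{g^*-1}\rho_\ell .$$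
If $m=1$, then $g^*=0$ and $\lambda=1$. If $m\ge2$, the denominators are positive because $\mu_\ell\le m\le h$, which is part of the next lemma.

**Lemma 4.** If $m=1$, then $W\le k-3$. If $m\ge2$, then $m\le h$, $k\ge6$, $A:=k+1-2m>0$ and $\lambda W<A$.

In the binary tree above, $\mu_0=1$, $Q=0$, $\lambda=1$, $A=3$, and indeed $\lambda W=1<3$.

*Proof.* If $m=1$, then $I=\{x\}$ and $W=\deg_T(x)-1\le k-3$, since all degrees are at most $k-2$. Let $m\ge2$, so $g^*\ge1$.

**Delegated subtrees are large.** We show $s(i)\ge2^{\mathrm{ht}(i)+2}-1$ for $i\in I$ by induction on height. If $\mathrm{ht}(i)=0$, then $i$ has at least two children, one in $T'$ and $\kappa(i)$, so $s(i)\ge3$. If $\mathrm{ht}(i)=g\ge1$, then $i$ has a child $c\in I$ of height $g-1$; as $c\in T'$, $c\ne\kappa(i)$. By the choice of $\kappa(i)$, $s(\kappa(i))\ge s(c)\ge2^{g+1}-1$, so $s(i)\ge1+2(2^{g+1}-1)=2^{g+2}-1$. Along the way, for $\mathrm{ht}(i)=g\ge1$ we found $s(\kappa(i))-1\ge2^{g+1}-2\ge2g$. For height $0$ the bound $s(\kappa(i))-1\ge0$ is trivial. Hence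
$$\sigma\ge2\sum_{i\in I}\mathrm{ht}(i)=2\sum_{\ell=0}^{g^*-1}\mu_\ell=2Q+2g^*\ge2Q+2.$$

**The sizes.** By (4), $2m\le k+1-W-\sigma\le k+1-1-2=k-2\le2h$, so $m\le h$. Also $k\ge2m+W+\sigma-1\ge4+1+2-1=6$, and $A\ge W+\sigma>0$.

**The product.** From $2Q\le\sigma-2\le k-1-2m-W\le k-6$ we get $Q\le\frac{k-6}2<\frac{k-2}2\le h$. Put $x_\ell=(\mu_\ell-1)/h\in[0,1)$. The inequality $\prod(1-x_\ell)\ge1-\sum x_\ell$, which follows by induction on the number of factors, gives $\frac1\lambda=\prod(1-x_\ell)\ge1-\frac Qh>0$, so $\lambda\le\frac h{h-Q}$. Finally $W\le A-\sigma\le A-2-2Q$. So $\lambda W<A$ follows from $h(A-2-2Q)<A(h-Q)$, which is the same as $AQ<2h(1+Q)$. This holds, because $A\le k-3<2h$ gives $AQ\le2hQ<2h(1+Q)$. $\square$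

**The remaining constants.** Choose $\eta>0$ and an integer $M\ge k+2$ with $M>(k+1)\sum_{j=0}^kN_1^j$ and
$$\frac{k-3}{k-2-2/M}\le1-\eta\ \ (\text{if } m=1),\qquad \frac{\lambda W}A\cdot\frac{k-3}{k-3-2/M}\le1-\eta\ \ (\text{if } m\ge2).\tag{5}$$
This is possible: as $M\to\infty$ the left sides tend to $\frac{k-3}{k-2}<1$ and to $\frac{\lambda W}A<1$. Then choose an integer
$$n_0>\frac{m\lambda\,g(M)(1+N_1)N_1}{\eta}.\tag{6}$$
All constants depend only on $T$: first $g_1,c_0,N_h,\dots,N_1$, then $\eta$ and $M$, then $n_0$ and $C=\binom{n_0}2$.

## Case B: every vertex sees fewer than $N_1$ colors outside $\mathcal Q_1$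

**Step B1: a rainbow graph of bounded degree.** We need a rainbow graph whose colors avoid $\mathcal Q$, so that jumps inside $M$-cliques are allowed. Define $G$ as follows. For each color outside $\mathcal Q_1\cup\mathcal Q$ take an arbitrary edge of that color. For each color in $\mathcal Q_1\setminus\mathcal Q$ take one edge inside one of the chosen disjoint $(k+2)$-cliques of that color. A vertex has at most $N_1-1$ edges of the first sort. It has at most one of the second sort, since it lies in at most one of the cliques, and $G$ has only one edge of that clique's color. So $G$ has maximum degree at most $N_1$. As $G$ has exactly one edge of each color not in $\mathcal Q$, it is rainbow with minimum degree at least $h$ by (3). Its number of edges $e$ is the number of colors minus $|\mathcal Q|\le n/M$, so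
$$e\ge\frac{(k-3)n}2-\frac nM,\qquad e\ge\frac{hn}2\ge\frac n2.\tag{7}$$
All degrees and neighborhoods below are in $G$, and $\pi(v)=\deg(v)/2e$.

**Step B2: a random injective embedding of $T'[I]$ whose vertices have law at most $\lambda\pi$.** Note $m\le h$ in all cases: for $m=1$ this is $h\ge1$, and for $m\ge2$ it is Lemma 4. Denote the image of $i$ by $u_i$. Choose $u_x$ with law $\pi$. Then, for $\ell=g^*-1,\dots,0$, place all vertices of height $\ell$ simultaneously, given the set $P$ of images of the vertices of greater height; $|P|=\mu_\ell$. A vertex $c$ of height $\ell$ has its parent $y=y(c)$ already placed, since parents have greater height. We would like to choose $u_c$ uniformly from $N(u_y)\setminus P$, and yet keep the choices for different $c$ distinct. For this we use the following consequence of the Birkhoff–von Neumann theorem: *a nonnegative matrix with all row sums $1$ and all column sums at most $1$ is a convex combination of $0/1$ matrices with row sums $1$ and column sums at most $1$.* To see this, let there be $r$ rows and $q$ columns. The sum of all entries is $r$ and at most $q$. If $r=q$, the matrix is doubly stochastic. If $r<q$, add $q-r$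 equal rows with entries $(1-\text{column sum})/(q-r)$. The new matrix is doubly stochastic, hence a convex combination of permutation matrices; now delete the added rows.

As $u_y\in P$ is not its own neighbor, $|N(u_y)\setminus P|\ge\deg(u_y)-\mu_\ell+1\ge h-\mu_\ell+1\ge1$. Take the matrix with rows $c$ of height $\ell$ and columns the vertices $v$ of $G$, with entry $1/|N(u_{y(c)})\setminus P|$ for $v\in N(u_{y(c)})\setminus P$ and $0$ otherwise. Its row sums are $1$. Its column sums are at most
$$\frac{|\{c\in I:\mathrm{ht}(c)=\ell\}|}{h-\mu_\ell+1}\le1,$$
because $|\{c\in I:\mathrm{ht}(c)=\ell\}|+\mu_\ell\le m\le h$. Write the matrix as a convex combination of $0/1$ matrices as above and pick one of these at random according to the coefficients. This is an injective assignment $c\mapsto u_c\in N(u_{y(c)})\setminus P$, and each $u_c$ is uniform on $N(u_{y(c)})\setminus P$, given the history. Since $\deg(u_y)\ge h$ and $d\mapsto\frac d{d-\mu_\ell+1}$ is nonincreasing for $d\ge h$,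
$$\Pr(u_c=v\mid\text{history})\le\frac1{\deg(u_y)-\mu_\ell+1}\le\frac{\rho_\ell}{\deg(u_y)}\qquad(v\in N(u_y)).$$

We claim that $\Pr(u_i=v)\le\lambda\pi(v)$ for all $i\in I$ and all $v$. For $i=x$ we have equality with $1\le\lambda$ in place of $\lambda$. If $\Pr(u_y=u)\le\lambda_y\pi(u)$ for all $u$, then for a child $c\in I$ of $y$ of height $\ell$,
$$\Pr(u_c=v)\le\sum_{u\in N(v)}\lambda_y\frac{\deg(u)}{2e}\cdot\frac{\rho_\ell}{\deg(u)}=\lambda_y\rho_\ell\frac{\deg(v)}{2e}=\lambda_y\rho_\ell\,\pi(v).$$
Heights strictly decrease along paths from the root, so each $\rho_\ell$ is picked up at most once. As all $\rho_\ell\ge1$, the claim follows.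

**Step B3: an outcome with small load, away from $E$.** The purpose is to guarantee room for the children counted by the $w_i$. Define the load
$$Y=\sum_{i\in I}\frac{w_i}{\deg(u_i)-m+2},$$
whose denominators are at least $h-m+2\ge2$. By Step B2,
$$\mathbb EY\le\lambda W\cdot\frac1{2e}\sum_v\frac{\deg(v)}{\deg(v)-m+2}.$$

If $m=1$, then $\lambda=1$ and the summands are $\frac d{d+1}$ with $d=\deg(v)$, a concave function of $d$. With $\bar d=2e/n$, Jensen's inequality bounds the sum by $n\bar d/(\bar d+1)$. As $n\bar d=2e$, we get $\mathbb EY\le\frac W{\bar d+1}$. By Lemma 4, (7) and (5), $\mathbb EY\le\frac{k-3}{k-2-2/M}\le1-\eta$.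

If $m\ge2$, then $\frac d{d-m+2}=1+\frac{m-2}{d-m+2}$ is nonincreasing for $d>m-2$. We have $\deg(v)\ge h\ge\frac{k-3}2>m-2$, the last inequality because $A=k+1-2m>0$. So every summand is at most
$$\frac{(k-3)/2}{(k-3)/2-m+2}=\frac{k-3}{k+1-2m}=\frac{k-3}A .$$
Hence, by (7) and (5), $\mathbb EY\le\lambda W\cdot\frac n{2e}\cdot\frac{k-3}A\le\frac{\lambda W}A\cdot\frac{k-3}{k-3-2/M}\le1-\eta$.

In both cases Markov's inequality gives $\Pr(Y\ge1)\le1-\eta$. Next put $N[E]=E\cup N_G(E)$, so $|N[E]|\le g(M)(1+N_1)$. By (7), $\pi(v)\le\frac{N_1}{2e}\le\frac{N_1}n$. So by the claim in Step B2, by $n>n_0$ and by (6),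
$$\Pr(\exists i\in I:u_i\in N[E])\le m\lambda\,\pi(N[E])\le m\lambda\,g(M)(1+N_1)\frac{N_1}n<\eta .$$
Hence some outcome has $Y<1$ and no $u_i$ in $N[E]$. Fix it.

**Step B4: completing $T'$ in $G$.** Order $I$ as $i_1,i_2,\dots$ with $\deg(u_{i_1})\le\deg(u_{i_2})\le\cdots$. In this order attach to $u_{i_r}$ its $w_{i_r}$ further children at unused $G$-neighbors. Suppose this fails at step $r$. At that moment all neighbors of $u_{i_r}$ are used. The used vertices other than $u_{i_r}$ are the $m-1$ other images of $I$ and fewer than $\sum_{j\le r}w_{i_j}$ attached children. So $\deg(u_{i_r})<(m-1)+\sum_{j\le r}w_{i_j}$, that is, $\deg(u_{i_r})-m+2\le\sum_{j\le r}w_{i_j}$. Because of the ordering,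
$$Y\ge\sum_{j\le r}\frac{w_{i_j}}{\deg(u_{i_j})-m+2}\ge\sum_{j\le r}\frac{w_{i_j}}{\deg(u_{i_r})-m+2}\ge1,$$
a contradiction. So $T'$ is embedded in $G$. No vertex of its image is in $E$: each is some $u_i\notin N[E]$ or a $G$-neighbor of such a $u_i$.

**Step B5: the jumps.** It remains to embed the subtrees $T_{\kappa(i)}$. For each non-leaf vertex $i$ of $T$ in $T'$, one after another, do the following. The image $u$ of $i$ is not in $E$, so it lies in one of the monochromatic $M$-cliques. At most $k+1$ vertices have been used so far, and at most $(k+1)\sum_{j=0}^kN_1^j<M$ vertices are within $G$-distance $k$ of them. So the clique contains a vertex $u'$ at $G$-distance greater than $k$ from all used vertices. Map $\kappa(i)$ to $u'$. Embed $T_{\kappa(i)}$, which has at most $h$ edges, greedily in $G$ starting from $u'$: when a new vertex is attached to a placed vertex, at most $h-1$ other vertices of this subtree are already placed, and degrees are at least $h$, so a neighbor not used by this subtree is available. All these vertices are within $G$-distance $h<k$ of $u'$, hence differ from all vertices used before.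

**Step B6: the copy of $T$ is properly colored.** The edges of $T$ are those of $T'$, those of the subtrees $T_{\kappa(i)}$, and those of $F$. The edges outside $F$ are in $G$, so their colors are pairwise distinct and not in $\mathcal Q$. The edges of $F$ have colors in $\mathcal Q$ and form a matching, so no two of them are adjacent. Hence adjacent edges always have different colors. This contradicts the choice of $c$ and finishes Case B.

Both cases are contradictory, so $pr(K_n,T)\le\frac{(k-3)n}2+C$ for every tree $T$ with $k$ edges that is neither a star nor $B_k$. Together with Lemma 1, which gives part (a), and Lemma 2, which treats $B_k$, this proves the Theorem. $\blacksquare$
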